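\title{The partition numbers are not almost realizable}

\begin{abstract}
A sequence of non-negative integers is realizable if it counts the periodic points of some map, and almost realizable if a positive integer multiple of it is realizable. We show that the sequence of partition numbers $p(n)$ is not almost realizable, and that the divisibility condition fails to an unbounded extent at every single prime $\ell$. The reason is that no congruence $p(\ell^an)\equiv p(\ell^bn)\pmod\ell$ with $a>b$ holds for all $n$. The proof compares two facts in characteristic $\ell$: suitably normalized, the generating function of $p(\ell^an+r)$ is algebraic over the field generated by $q\prod(1-q^n)^{24}$, while $\prod(1-q^n)$ is not. The same method handles colored partitions and shows that $p(\ell^an+r)\bmod\ell$ is eventually periodic only if it vanishes identically.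
\end{abstract}

\section{Introduction}

A sequence $(u(n))_{n\ge1}$ of non-negative integers is \emph{realizable} if there are a set $X$ and a map $T:X\to X$ such that $u(n)=\#\{x\in X:T^n(x)=x\}$ for all $n\ge1$. The points fixed by $T^n$ are those on periodic orbits whose length divides $n$. If $T$ has $O(d)$ orbits of length $d$, then $u(n)=\sum_{d\mid n}d\,O(d)$, and M\"obius inversion gives
\[
(\mu*u)(n)=\sum_{d\mid n}\mu(n/d)\,u(d)=n\,O(n).
\]
Conversely, any non-negative integers $O(d)$ arise from a disjoint union of cycles. So $u$ is realizable if and only if $(\mu*u)(n)$ is a non-negative integer divisible by $n$ for every $n\ge1$. For the shift on $\{0,1\}^{\mathbb Z}$ we have $u(n)=2^n$, and for a prime $n=\ell$ the condition $\ell\mid 2^\ell-2$ is Fermat's little theorem.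

The sequence $u$ is \emph{almost realizable} if $(m\,u(n))_{n\ge1}$ is realizable for some positive integer $m$. Equivalently, $\mu*u\ge0$ and the rational numbers $(\mu*u)(n)/n$ have a common denominator. For example, $(1,2,1,2,\dots)$ is not realizable, because $(\mu*u)(2)=1$, but its double $(2,4,2,4,\dots)$ is realized by two fixed points and one $2$-cycle.

Let $p(n)$ be the number of partitions of $n$, that is, of ways to write $n$ as an unordered sum of positive integers (OEIS A000041):
\[
(p(n))_{n\ge1}=(1,2,3,5,7,11,15,\dots).
\]
The following problem is posed in \cite{Zhang}: \emph{prove or disprove that $(p(n))_{n\ge1}$ is not almost realizable.}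

The sign condition causes no obstruction. A partition of $n$ whose parts have greatest common divisor $g$ becomes, after division by $g$, a partition of $n/g$ into relatively prime parts. Hence $p^*=\mu*p$ counts the partitions of $n$ into relatively prime parts, and $p^*\ge0$. The question is purely arithmetic: do the numbers $p^*(n)/n$ have a common denominator? From the values above,
\[
(p^*(n))_{1\le n\le7}=(1,1,2,3,6,7,14).
\]
The first six terms force $m$ to be a multiple of $60$, and nothing in the definition of $p$ suggests a Fermat-type congruence, so one expects the denominators to be unbounded. But $p^*(7)/7=2$: at a given index the divisibility may hold by accident, and finitely many values can only bound $m$ from below. We therefore fix a prime $\ell$ and study all multiples of $\ell^A$ at once, through generating functions in characteristic $\ell$.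

Put $\varphi(q)=\prod_{n\ge1}(1-q^n)$. For an integer $k\ge1$ define $p_k(n)$ by $\varphi^{-k}=\sum_{n\ge0}p_k(n)q^n$. Then $p_k(n)$ counts the partitions of $n$ in which each part carries one of $k$ colors, $p_k(0)=1$, and $p_1=p$.

\begin{theorem}\label{thm:main}
Let $k\ge1$ be an integer and $\ell$ a prime.
\begin{enumerate}
\item[(a)] If $a>b\ge0$ are integers, then $p_k(\ell^an)\not\equiv p_k(\ell^bn)\pmod\ell$ for some $n\ge1$.
\item[(b)] For every $A\ge1$ there is $d$ with $\ell^A\mid d$ and $\ell\nmid(\mu*p_k)(d)$.
\item[(c)] The sequence $(p_k(n))_{n\ge1}$ is not almost realizable.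
\end{enumerate}
\end{theorem}

The case $k=1$ of (c) settles the problem: the partition numbers are not almost realizable. For $k=1$, part (b) says that every prime power $\ell^A$ has a multiple $d$ such that the number of partitions of $d$ into relatively prime parts is not divisible by $\ell$.

For ordinary partitions the method also treats arbitrary residue classes, constant factors and periodic error terms. A sequence $(s(n))_{n\ge0}$ is \emph{eventually periodic} if $s(n+N)=s(n)$ for some $N\ge1$ and all large $n$.

\begin{theorem}\label{thm:periodic}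
Let $\ell$ be a prime, $a\ge b\ge0$, $0\le r<\ell^a$, $0\le s<\ell^b$ and $c\in\mathbb Z$. Suppose that the sequence $\bigl(p(\ell^an+r)-c\,p(\ell^bn+s)\bmod\ell\bigr)_{n\ge0}$ is eventually periodic. Then one of the following holds:
\begin{enumerate}
\item[(1)] $p(\ell^an+r)\equiv0\pmod\ell$ for all $n\ge0$;
\item[(2)] $24r-1=\ell^{a-b}(24s-1)$, $\ell\nmid c$, and $p(\ell^an+r)\equiv c\,p(\ell^bn+s)\pmod\ell$ for all $n\ge0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:periodic}
Let $\ell$ be a prime.
\begin{enumerate}
\item[(i)] For $a>b\ge0$ and $c\in\mathbb Z$, the sequence $p(\ell^an)-c\,p(\ell^bn)$ is not eventually periodic modulo $\ell$. Hence $p(\ell^an)\not\equiv c\,p(\ell^bn)\pmod\ell$ for infinitely many $n$.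
\item[(ii)] For $a\ge0$ and $0\le r<\ell^a$, the sequence $n\mapsto p(\ell^an+r)\bmod\ell$ is eventually periodic if and only if it is identically $0$.
\item[(iii)] For $\ell\ge5$ and $0\le r<\ell$, the sequence $n\mapsto p(\ell n+r)\bmod\ell$ is eventually periodic exactly when $(\ell,r)\in\{(5,4),(7,5),(11,6)\}$.
\end{enumerate}
\end{corollary}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to part (a). Section~\ref{sec:two} shows the method by hand for $\ell=2$. Its two ingredients, a transcendence statement and an algebraicity statement, are proved in general in Sections~\ref{sec:transcendence} and~\ref{sec:algebraic} and combined in Section~\ref{sec:proofs}.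

\section{From realizability to congruences}\label{sec:reduction}

The value $(\mu*p_k)(d)$ is an alternating sum over the divisors of $d$ and is awkward to handle for a single $d$. Summing it over a suitable set of $d$ undoes the M\"obius inversion.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) and (c), assuming (a)]
Write $p_k^*=\mu*p_k$, so that $p_k(n)=\sum_{d\mid n}p_k^*(d)$, and let $v_\ell$ be the $\ell$-adic valuation. Given $A\ge1$, part (a) with $a=A$, $b=A-1$ provides $n\ge1$ such that
\[
p_k(\ell^An)-p_k(\ell^{A-1}n)=\sum_{d\mid\ell^An,\ d\nmid\ell^{A-1}n}p_k^*(d)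
\]
is not divisible by $\ell$. So $\ell\nmid p_k^*(d)$ for some $d$ in the sum. A divisor of $\ell^An$ that does not divide $\ell^{A-1}n$ has $v_\ell(d)=v_\ell(n)+A\ge A$. This proves (b).

Suppose that $(m\,p_k(n))_{n\ge1}$ is realizable. Then $d\mid m\,p_k^*(d)$ for all $d$. For $d$ as in (b) we get $\ell^A\mid m\,p_k^*(d)$ with $\ell\nmid p_k^*(d)$, so $\ell^A\mid m$. This holds for every $A$, which is impossible for a positive integer $m$.
\end{proof}

From now on $\ell$ is a fixed prime. We work in the field $\mathbb F_\ell((q))$ of formal Laurent series and write $\varphi$ also for the reduction of $\varphi$ modulo $\ell$. Two pieces of notation are used throughout: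
\[
D=q\,\varphi^{24}\in\mathbb F_\ell[[q]],\qquad U_{a,r}=\sum_{n\ge0}p_k(\ell^an+r)\,q^n\in\mathbb F_\ell[[q]]\quad(a\ge0,\ 0\le r<\ell^a).
\]
Since $x\mapsto x^\ell$ is additive in characteristic $\ell$ and fixes $\mathbb F_\ell$, every $f\in\mathbb F_\ell((q))$ satisfies
\begin{equation}\label{eq:frobenius}
f(q^\ell)=f(q)^\ell .
\end{equation}

\section{The prime $2$ by hand}\label{sec:two}

Let $\ell=2$, $k=1$ and $U=U_{1,0}=\sum p(2n)q^n\in\mathbb F_2[[q]]$. We show that $w=\varphi\,U^2$ satisfies
\begin{equation}\label{eq:two}
w^2+w=D .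
\end{equation}

By \eqref{eq:frobenius}, $U^2=U(q^2)$ is the even part of $\varphi^{-1}$. The derivation $\theta=q\,d/dq$ multiplies the coefficient of $q^n$ by $n$, so over $\mathbb F_2$ it extracts the odd part. Therefore
\[
w=\varphi\bigl(\varphi^{-1}-\theta(\varphi^{-1})\bigr)=1+\frac{\theta\varphi}{\varphi}=1-\sum_{n\ge1}\frac{nq^n}{1-q^n}=1+\sum_{m\ge1}\sigma(m)q^m,
\]
where $\sigma(m)$ is the sum of the divisors of $m$. Modulo $2$, $\sigma(m)$ is the number of odd divisors of $m$, which is odd exactly when the odd part of $m$ is a square. Let $\mathcal S=\{1,2,4,8,9,\dots\}$ be the set of such $m$, so that $w=1+\sum_{m\in\mathcal S}q^m$. (As a check, $p(2)=2$, $p(4)=5$, $p(6)=11$ give $U^2=1+q^4+q^6+O(q^8)$, and multiplying by $\varphi=1+q+q^2+q^5+q^7+O(q^8)$ gives $1+q+q^2+q^4+O(q^8)$.) Now $w^2=w(q^2)=1+\sum_{m\in\mathcal S}q^{2m}$, and $2\mathcal S$ is the set of even elements of $\mathcal S$. So $w^2+w=\sum_{n\ge0}q^{(2n+1)^2}$. On the other side, Jacobi's identity $\varphi^3=\sum_{n\ge0}(-1)^n(2n+1)q^{n(n+1)/2}$ and \eqref{eq:frobenius} give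
\[
D=q\,\varphi(q^8)^3=\sum_{n\ge0}q^{1+4n(n+1)}=\sum_{n\ge0}q^{(2n+1)^2}.
\]
This proves \eqref{eq:two}.

Identity \eqref{eq:two} ties $U$ to $q$ and $\varphi$, and any further relation of this kind overdetermines the system. If $p(2n)\equiv p(n)\pmod2$ for all $n$, then $U=\varphi^{-1}$, so $w=\varphi^{-1}$ and \eqref{eq:two} becomes $q\varphi^{26}+\varphi+1=0$. If $p(2n)\bmod2$ is eventually periodic, then $U=h$ is a rational function of $q$ and \eqref{eq:two} becomes $q\varphi^{24}+h^4\varphi^2+h^2\varphi=0$. In both cases $\varphi$ would be algebraic over $\mathbb F_2(q)$, which Lemma~\ref{lem:q} below rules out. The first congruence already fails at $n=1$, but no finite computation refutes the second hypothesis.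

For general $\ell$, $a$ and $r$ we have no explicit equation like \eqref{eq:two}. We will only show that the analog of $w$ satisfies \emph{some} polynomial equation over $\mathbb F_\ell(D)$. Then we cannot see by inspection that the equation for $\varphi$ obtained by substitution is non-trivial. The remedy is to work over the field of all series algebraic over $\mathbb F_\ell(D)$ and to show that $\varphi$ is transcendental over that field.

\section{Transcendence of $\varphi$ in characteristic $\ell$}\label{sec:transcendence}

We use one direction of Christol's theorem \cite{Christol,CKMR}: \emph{if $f=\sum_{n\ge0}s(n)q^n\in\mathbb F_\ell[[q]]$ is algebraic over $\mathbb F_\ell(q)$, then the set}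
\[
\mathcal K(s)=\bigl\{(s(\ell^tn+i))_{n\ge0}\ :\ t\ge0,\ 0\le i<\ell^t\bigr\}
\]
\emph{of subsequences is finite.} We will see that finiteness forces two different families of blocks of coefficients to coincide at every scale $\ell^t$. The nonzero coefficients of $\varphi$ thin out steadily, so this cannot happen.

\begin{lemma}\label{lem:q}
The series $\varphi\in\mathbb F_\ell[[q]]$ is transcendental over $\mathbb F_\ell(q)$.
\end{lemma}

\begin{proof}
Euler's pentagonal number theorem states that $\varphi=\sum_{m\in\mathbb Z}(-1)^mq^{m(3m-1)/2}$. We have $n=m(3m-1)/2$ if and only if $24n+1=(6m-1)^2$, and distinct $m,m'$ give distinct $n$, because $6m-1=-(6m'-1)$ would mean $6(m+m')=2$. So $\varphi=\sum\varepsilon(n)q^n$, where $\varepsilon(n)=\pm1$ is nonzero in $\mathbb F_\ell$ for $n\in\Pi=\{m(3m-1)/2:m\in\mathbb Z\}$, and $\varepsilon(n)=0$ otherwise. For $x\ge0$, the condition $m(3m-1)/2<x$ reads $|6m-1|<\sqrt{24x+1}$, which confines $m$ to an interval of length $\frac13\sqrt{24x+1}$. Hence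
\begin{equation}\label{eq:count}
\#\bigl(\Pi\cap[0,x)\bigr)=\sqrt{8x/3}+O(1).
\end{equation}

Suppose that $\varphi$ is algebraic over $\mathbb F_\ell(q)$, so that $\mathcal K=\mathcal K(\varepsilon)$ is finite. The map $n\mapsto(s(n))_{s\in\mathcal K}$ takes values in the finite set $\mathbb F_\ell^{\mathcal K}$, so there are $0\le n<n'$ with $s(n)=s(n')$ for all $s\in\mathcal K$. This means that $\varepsilon(\ell^tn+i)=\varepsilon(\ell^tn'+i)$ in $\mathbb F_\ell$ for all $t\ge0$ and $0\le i<\ell^t$. So for every $t$ the intervals $[\ell^tn,\ell^t(n+1))$ and $[\ell^tn',\ell^t(n'+1))$ contain equally many elements of $\Pi$. By \eqref{eq:count},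
\[
\sqrt{8\ell^t/3}\,\bigl(\sqrt{n+1}-\sqrt n\bigr)=\sqrt{8\ell^t/3}\,\bigl(\sqrt{n'+1}-\sqrt{n'}\bigr)+O(1).
\]
Dividing by $\sqrt{8\ell^t/3}$ and letting $t\to\infty$ gives $\sqrt{n+1}-\sqrt n=\sqrt{n'+1}-\sqrt{n'}$. But $\sqrt{x+1}-\sqrt x=1/(\sqrt{x+1}+\sqrt x)$ is strictly decreasing.
\end{proof}

Both $q$ and $D$ are transcendental over $\mathbb F_\ell$. Indeed, a nonzero element $x\in\mathbb F_\ell((q))$ algebraic over $\mathbb F_\ell$ lies in a finite field, so $x^N=1$ for some $N\ge1$, and $x$ has $q$-adic valuation $0$, while $q$ and $D$ have valuation $1$. Let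
\[
L=\{x\in\mathbb F_\ell((q)):\ x\text{ is algebraic over }\mathbb F_\ell(D)\}.
\]
This is a subfield of $\mathbb F_\ell((q))$, and it is algebraic over $\mathbb F_\ell(D)$.

\begin{lemma}\label{lem:L}
The series $\varphi$ is transcendental over $L$.
\end{lemma}

\begin{proof}
Otherwise $\varphi$ is algebraic over $\mathbb F_\ell(D)$, by transitivity of algebraic extensions, and so is $q=D\varphi^{-24}$. Then $\mathbb F_\ell(q,\varphi)$ has transcendence degree at most $1$ over $\mathbb F_\ell$. Since $q$ is transcendental over $\mathbb F_\ell$, the series $\varphi$ is algebraic over $\mathbb F_\ell(q)$, contrary to Lemma~\ref{lem:q}.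
\end{proof}

\section{Algebraicity along arithmetic progressions}\label{sec:algebraic}

The general form of \eqref{eq:two} is the following.

\begin{proposition}\label{prop:alg}
For $k\ge1$, $a\ge0$ and $0\le r<\ell^a$ we have $q^r\varphi^k\,U_{a,r}^{\ell^a}\in L$.
\end{proposition}

The algebraic relation comes from modular functions over $\mathbb C$ and is then reduced modulo $\ell$.

\subsection{Quotients of the discriminant}

Let $\mathbb H$ be the upper half-plane and $q=e^{2\pi iz}$ for $z\in\mathbb H$. The product $\varphi(q)$ converges and has no zeros for $|q|<1$. We recall two textbook facts.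
\begin{itemize}
\item The function $\Delta(z)=q\,\varphi(q)^{24}$ is holomorphic and nowhere zero on $\mathbb H$, and $\Delta\bigl(\frac{\alpha z+\beta}{\gamma z+\delta}\bigr)=(\gamma z+\delta)^{12}\Delta(z)$ for $\bigl(\begin{smallmatrix}\alpha&\beta\\ \gamma&\delta\end{smallmatrix}\bigr)\in SL_2(\mathbb Z)$.
\item Let $j$ be the modular invariant. A holomorphic $SL_2(\mathbb Z)$-invariant function on $\mathbb H$ whose expansion in $q$ has only finitely many negative powers is a polynomial in $j$.
\end{itemize}
Let $\mathcal A$ be the field of meromorphic functions on $\mathbb H$ that are algebraic over $\mathbb C(j)$. It has transcendence degree $1$ over $\mathbb C$, so any two of its elements are algebraically dependent over $\mathbb C$.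

\begin{lemma}\label{lem:modular}
For integers $\alpha,\delta\ge1$ and $\beta$, the function $\Delta(z)/\Delta\bigl(\frac{\alpha z+\beta}{\delta}\bigr)$ lies in $\mathcal A$.
\end{lemma}

\begin{proof}
Let $N=\alpha\delta$, let $\Gamma=SL_2(\mathbb Z)$, and let $\mathcal M$ be the set of integer $2\times2$ matrices of determinant $N$. For a real matrix $M$ of positive determinant with bottom row $(\gamma',\delta')$ put $(f|M)(z)=(\gamma'z+\delta')^{-12}f(Mz)$. Then $f|(MM')=(f|M)|M'$, and $\Delta|S=\Delta$ for $S\in\Gamma$. For $M\in\mathcal M$ let $F_M=\Delta/(\Delta|M)$, a holomorphic function on $\mathbb H$. For $S\in\Gamma$,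
\[
F_{SM}=F_M,\qquad F_M(Sz)=\frac{(\Delta|S)(z)}{(\Delta|MS)(z)}=F_{MS}(z).
\]
So $F_M$ depends only on the coset $\Gamma M$, and $\Gamma$ permutes the functions $F_M$ in the way it permutes the cosets by right multiplication.

Every coset contains a matrix $\bigl(\begin{smallmatrix}\alpha'&\beta'\\0&\delta'\end{smallmatrix}\bigr)$ with $\alpha',\delta'\ge1$, $\alpha'\delta'=N$ and $0\le\beta'<\delta'$. To see this, let $(x,y)$ be the first column of $M$ and $g=\gcd(x,y)$. A matrix $S\in\Gamma$ with bottom row $(-y/g,x/g)$ sends this column to $(g,0)$, and left multiplication by $\bigl(\begin{smallmatrix}1&n\\0&1\end{smallmatrix}\bigr)$ changes the upper right entry by $n\delta'$. In particular there are finitely many cosets. For such a triangular $M$ we have $F_M(z)=\delta'^{12}\Delta(z)/\Delta\bigl(\frac{\alpha'z+\beta'}{\delta'}\bigr)$, and the product formula gives $|F_M(z)|=\delta'^{12}|q|^{1-\alpha'/\delta'}(1+o(1))$ as $\operatorname{Im}z\to\infty$, uniformly in $\operatorname{Re}z$.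

Consider $P(Y)=\prod_{M\in\Gamma\backslash\mathcal M}(Y-F_M)$. Its coefficients are holomorphic and $\Gamma$-invariant. Being invariant under $z\mapsto z+1$, they are Laurent series in $q$, and the bound $O(|q|^{-C})$ for some $C$ as $q\to0$ leaves only finitely many negative powers. So $P\in\mathbb C[j][Y]$, and every $F_M$ lies in $\mathcal A$. Take $M=\bigl(\begin{smallmatrix}\alpha&\beta\\0&\delta\end{smallmatrix}\bigr)$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:alg}}

Let $t=\ell^a$ and $\zeta=e^{2\pi i/t}$. The terms of $\varphi^{-k}$ with exponent congruent to $r$ modulo $t$ are extracted by averaging the series $\varphi(\zeta^\nu q)^{-k}$ over $\nu$. Lemma~\ref{lem:modular} applies to quotients of two values of $\Delta$, not to a single value, so we multiply by $\varphi(q)^k$ and set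
\[
W=\varphi(q)^k\sum_{n\ge0,\ n\equiv r\ (\mathrm{mod}\ t)}p_k(n)\,q^n\in\mathbb Z[[q]].
\]
We also need a second element of $\mathcal A$ with integer coefficients whose reduction modulo $\ell$ is expressed through $D$. The function $\Delta$ itself is of weight $12$ and is not covered by the lemma, but \eqref{eq:frobenius} provides a substitute:
\[
X=\frac{\Delta(\ell z)}{\Delta(z)}=q^{\ell-1}\varphi(q^\ell)^{24}\varphi(q)^{-24}\in\mathbb Z[[q]].
\]
Both series converge for $|q|<1$, and we identify them with the functions on $\mathbb H$ that they define. An identity between such functions is the same as an identity between the power series.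

\emph{Step 1: $X,W\in\mathcal A$.} Lemma~\ref{lem:modular} with $(\alpha,\beta,\delta)=(\ell,0,1)$ gives $X^{-1}\in\mathcal A$, so $X\in\mathcal A$. For $0\le\nu<t$ let
\[
R_\nu=\frac{\varphi(q)^k}{\varphi(\zeta^\nu q)^k}=\varphi(q)^k\sum_{n\ge0}p_k(n)\,\zeta^{\nu n}q^n .
\]
Since $\Delta(z+\nu/t)=\zeta^\nu q\,\varphi(\zeta^\nu q)^{24}$, we have $R_\nu^{24}=\bigl(\zeta^\nu\Delta(z)/\Delta(z+\nu/t)\bigr)^k$. This lies in $\mathcal A$ by Lemma~\ref{lem:modular} with $(\alpha,\beta,\delta)=(t,\nu,t)$, so $R_\nu\in\mathcal A$. As $\frac1t\sum_{\nu=0}^{t-1}\zeta^{\nu(n-r)}$ equals $1$ for $n\equiv r\pmod t$ and $0$ otherwise,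
\[
W=\frac1t\sum_{\nu=0}^{t-1}\zeta^{-r\nu}R_\nu\in\mathcal A .
\]

This formula cannot be reduced modulo $\ell$ term by term, because of the denominator $t=\ell^a$. What can be reduced is a polynomial relation with integer coefficients between the integral series $X$ and $W$.

\emph{Step 2: a relation over $\mathbb Z$.} By Step 1 there is a nonzero $G_0\in\mathbb C[x,y]$ with $G_0(X,W)=0$. Let $\omega_1,\dots,\omega_h$ be a basis of the $\mathbb Q$-span of the coefficients of $G_0$, and write $G_0=\sum\omega_\iota G_\iota$ with $G_\iota\in\mathbb Q[x,y]$, not all zero. Each $G_\iota(X,W)$ lies in $\mathbb Q[[q]]$, and $\sum\omega_\iota G_\iota(X,W)=0$. Comparing coefficients of $q^n$ and using the linear independence of the $\omega_\iota$ over $\mathbb Q$, we get $G_\iota(X,W)=0$ for every $\iota$. Scaling a nonzero $G_\iota$, we obtain $G\in\mathbb Z[x,y]$ with relatively prime coefficients and $G(X,W)=0$.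

\emph{Step 3: reduction modulo $\ell$.} Denote reduction by a tilde. Then $\tilde G\ne0$, since the coefficients of $G$ are relatively prime, and $\tilde G(\tilde X,\tilde W)=0$. By \eqref{eq:frobenius},
\[
\tilde X=q^{\ell-1}\varphi^{24\ell-24}=D^{\ell-1},\qquad \tilde W=\varphi^k\,q^r\,U_{a,r}(q^{\ell^a})=q^r\varphi^k\,U_{a,r}^{\ell^a}.
\]
Write $\tilde G=\sum_\iota g_\iota(x)y^\iota$ with some $g_\iota\ne0$. Since $D$ is transcendental over $\mathbb F_\ell$ and $\ell-1\ge1$, we have $g_\iota(D^{\ell-1})\ne0$. So $\tilde G(D^{\ell-1},y)$ is a nonzero polynomial over $\mathbb F_\ell(D)$ with root $\tilde W$, and $\tilde W\in L$. \qed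

\section{Comparing degrees in $\varphi$}\label{sec:proofs}

Substituting $q=D\varphi^{-24}$ in Proposition~\ref{prop:alg} gives
\begin{equation}\label{eq:monomial}
U_{a,r}^{\ell^a}=\xi\,\varphi^{24r-k}\quad\text{with }\xi\in L,\qquad \xi\neq0\text{ if }U_{a,r}\ne0 .
\end{equation}
By Lemma~\ref{lem:L}, the exponent $m$ of a monomial $\xi\varphi^m$ with $\xi\in L^\times$ is determined by the series. So a nonzero $U_{a,r}$ behaves like a monomial of degree $(24r-k)/\ell^a$ in $\varphi$, and $q$ is a monomial of degree $-24$. Both theorems compare these degrees.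

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Suppose that $p_k(\ell^an)\equiv p_k(\ell^bn)\pmod\ell$ for all $n\ge1$. Both sides equal $1$ for $n=0$, so $U_{a,0}=U_{b,0}=U$ with $U\ne0$. By \eqref{eq:monomial}, $U^{\ell^a}=\xi\varphi^{-k}$ and $U^{\ell^b}=\xi'\varphi^{-k}$ with $\xi,\xi'\in L^\times$. Let $\lambda=\ell^{a-b}$. Raising the second equation to the power $\lambda$ gives $\xi\varphi^{-k}=\xi'^{\lambda}\varphi^{-k\lambda}$, that is,
\[
\varphi^{k(\lambda-1)}=\xi'^{\lambda}/\xi\in L .
\]
Since $a>b$, the exponent $k(\lambda-1)$ is positive, so $\varphi$ is algebraic over $L$. This contradicts Lemma~\ref{lem:L}.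
\end{proof}

Together with Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:main}. The proof used $a>b$ to separate the two degrees, and it used the residue class $0$ to guarantee $U\ne0$. In other classes $U_{a,r}$ can vanish, as Ramanujan's congruences
\begin{equation}\label{eq:ramanujan}
p(5n+4)\equiv0\ (\mathrm{mod}\ 5),\qquad p(7n+5)\equiv0\ (\mathrm{mod}\ 7),\qquad p(11n+6)\equiv0\ (\mathrm{mod}\ 11)
\end{equation}
show. This is the source of alternative (1) in Theorem~\ref{thm:periodic}.

In Theorem~\ref{thm:periodic} a third term enters, an unknown rational function of $q$. It need not be a monomial in $\varphi$, but it is a function of $\varphi^{24}$ over $L$, so its expansion in $\varphi$ involves only degrees divisible by $24$.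

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
Take $k=1$ and let $h=U_{a,r}-c\,U_{b,s}$. If the coefficients of $h$ have period $N$ from some index on, then $(1-q^N)h$ is a polynomial, so $h\in\mathbb F_\ell(q)$. Assume that (1) fails, that is, $U_{a,r}\ne0$. Let $\lambda=\ell^{a-b}$, an integer because $a\ge b$. By \eqref{eq:monomial}, $U_{a,r}^{\ell^a}=\xi\varphi^{24r-1}$ with $\xi\in L^\times$, and $U_{b,s}^{\ell^b}=\xi_1\varphi^{24s-1}$ with $\xi_1\in L$. The map $x\mapsto x^{\ell^a}$ is additive and $c^{\ell^a}=c$ in $\mathbb F_\ell$, so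
\begin{equation}\label{eq:three}
h^{\ell^a}=\xi\,\varphi^{24r-1}-\xi'\,\varphi^{\lambda(24s-1)},\qquad \xi'=c\,\xi_1^{\lambda}\in L .
\end{equation}
The left side is $H(q)=H(D\varphi^{-24})$ for a rational function $H$ over $\mathbb F_\ell$.

Let $Y$ be an indeterminate over $L$. By Lemma~\ref{lem:L}, $Y\mapsto\varphi$ defines an isomorphism $L(Y)\to L(\varphi)$ over $L$, so \eqref{eq:three} is the identity
\[
H(DY^{-24})=\xi\,Y^{24r-1}-\xi'\,Y^{\lambda(24s-1)}
\]
in $L(Y)$. Expand both sides in $L((Y))$. The left side lies in $L(Y^{24})\subset L((Y^{24}))$, so only exponents divisible by $24$ occur in it. Since $24\nmid 24r-1$, the coefficient of $Y^{24r-1}$ on the right must vanish. If $24r-1\ne\lambda(24s-1)$, this coefficient is $\xi\ne0$, a contradiction. So $24r-1=\lambda(24s-1)$ and $\xi=\xi'$. Then $\xi'\ne0$ forces $\ell\nmid c$, and \eqref{eq:three} gives $h^{\ell^a}=0$, so $h=0$. This is alternative (2).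
\end{proof}

\begin{remark}
The condition in (2) says that the degrees $(24r-1)/\ell^a$ and $(24s-1)/\ell^b$ agree. Reduced modulo $24$, it forces $\ell^{a-b}\equiv1\pmod{24}$, so (2) cannot occur for $\ell\in\{2,3\}$ and $a>b$. For $a=b$ it forces $r=s$, and (2) does occur, with $c=1$. The assumption $k=1$ enters through $24\nmid24r-1$: for general $k$ the exponent is $24r-k$, and the comparison of coefficients gives nothing when $24\mid k$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:periodic}]
(i) Apply Theorem~\ref{thm:periodic} with $r=s=0$. Alternative (1) fails because $p(0)=1$, and (2) would require $-1=-\ell^{a-b}$, which is false for $a>b$. If the congruence $p(\ell^an)\equiv c\,p(\ell^bn)$ failed for only finitely many $n$, the difference would be eventually $0$, hence eventually periodic.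

(ii) Apply Theorem~\ref{thm:periodic} with $c=0$ and $b=s=0$. Alternative (2) is excluded because $\ell\mid c$, so an eventually periodic sequence is identically $0$. The zero sequence is periodic.

(iii) By (ii) with $a=1$, the sequence is eventually periodic exactly when $p(\ell n+r)\equiv0\pmod\ell$ for all $n\ge0$. Ahlgren and Boylan \cite{AB} proved that if $\ell$ is prime, $0\le r<\ell$ and $p(\ell n+r)\equiv0\pmod\ell$ for all $n$, then $(\ell,r)\in\{(5,4),(7,5),(11,6)\}$. For these three pairs the congruence holds by \eqref{eq:ramanujan}.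
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Ahlgren and Boylan, Invent. Math. \textbf{153} (2003), 487--502.

\bibitem{Christol}
G. Christol, Theoret. Comput. Sci. \textbf{9} (1979).

\bibitem{CKMR}
Christol, Kamae, Mend\`es France and Rauzy, Bull. SMF \textbf{108} (1980).

\bibitem{Zhang}
Geng-Rui Zhang, \emph{Realizability of Some Combinatorial Sequences}, arXiv:2302.09454 (2023).

\end{thebibliography}
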